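\title{Second Neumann eigenfunctions of centrally symmetric convex domains are odd}

\begin{abstract}
Let $\Omega\subset\mathbb R^d$ be a bounded convex domain with $\Omega=-\Omega$. We prove, in every dimension, that each eigenfunction of the first positive Neumann eigenvalue $\mu_2(\Omega)$ is odd. The proof tests the variational characterization of $\mu_2$ with the two vector fields $\nabla f$ and $fx$ built from an even eigenfunction $f$. The same computation gives a gap: the smallest positive eigenvalue $\mu_+$ with an even eigenfunction satisfies $\mu_+/\mu_2\ge 1+4/(d+4j_{d/2-1,1})$. Thin double cones show that the order $1/d$ of this gap is sharp, and an example shows that convexity cannot be dropped.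
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\Omega\subset\mathbb R^d$ be a bounded domain (a connected open set) with Lipschitz boundary and outward unit normal $n$. The Neumann problem $-\Delta\psi=\mu\psi$ in $\Omega$, $\partial_n\psi=0$ on $\partial\Omega$, is understood in the weak sense: a real function $\psi\in H^1(\Omega)\setminus\{0\}$ is an eigenfunction with eigenvalue $\mu$ if
\begin{equation}\label{eq:weak}
\int\nabla\psi\cdot\nabla\varphi=\mu\int\psi\varphi\qquad\text{for all }\varphi\in H^1(\Omega).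
\end{equation}
Integrals without a domain are over $\Omega$, and $\|\cdot\|$, $\langle\cdot,\cdot\rangle$ refer to $L^2(\Omega)$. Since $H^1(\Omega)$ embeds compactly in $L^2(\Omega)$, the eigenvalues form a sequence $0=\mu_1<\mu_2\le\mu_3\le\cdots$ tending to infinity. The eigenfunctions for $\mu_1$ are the constants, and
\begin{equation}\label{eq:mu2}
\mu_2(\Omega)=\min\Big\{\frac{\int|\nabla\varphi|^2}{\int\varphi^2}\ :\ \varphi\in H^1(\Omega)\setminus\{0\},\ \int\varphi=0\Big\},
\end{equation}
the minimizers being exactly the eigenfunctions for $\mu_2$. These functions are therefore the extremals of the Poincar\'e inequality: among functions of mean zero, they vary as slowly as the domain permits.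

Suppose now that $\Omega=-\Omega$. A function $\psi$ is \emph{even} (symmetric) if $\psi(-x)=\psi(x)$ and \emph{odd} (antisymmetric) if $\psi(-x)=-\psi(x)$. The change of variables $x\mapsto-x$ in \eqref{eq:weak} shows that $\psi(-x)$ is an eigenfunction whenever $\psi$ is. Hence each of the two parts $\frac12(\psi(x)\pm\psi(-x))$ of an eigenfunction is either zero or an eigenfunction with the same eigenvalue, and every eigenspace has a basis of even and odd functions. Which parity does $\mu_2$ choose?

On an interval $(-a,a)$, an odd function can use the whole length to pass from negative to positive values, while an even function of mean zero has to do so on each half; the odd function should be cheaper. Boxes confirm this. On $\Omega=\prod_{i=1}^d(-a_i,a_i)$ with $a_1=\max_i a_i$, the products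
\[
\psi_k(x)=\prod_{i=1}^d\cos\frac{k_i\pi(x_i+a_i)}{2a_i},\qquad k_1,\dots,k_d\in\{0,1,2,\dots\},
\]
form an orthogonal basis of eigenfunctions, with eigenvalues $\sum_i(k_i\pi/2a_i)^2$ and parity $\psi_k(-x)=(-1)^{k_1+\dots+k_d}\psi_k(x)$. Thus $\mu_2=(\pi/2a_1)^2$. If $\psi_k$ is even and not constant, then $\sum_ik_i^2\ge2$, so its eigenvalue is at least $2\mu_2$. The following question is posed in \cite{Kennedy}.

\medskip
\noindent\emph{Let $\Omega\subset\mathbb R^d$, $d\ge3$, be a bounded convex domain with $\Omega=-\Omega$. Is every eigenfunction associated with $\mu_2(\Omega)$ odd?}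
\medskip

We call a bounded convex domain with $\Omega=-\Omega$ a \emph{symmetric convex domain}. A bounded convex domain is Lipschitz, so all of the above applies. Let $\mu_+(\Omega)$ be the smallest positive eigenvalue that admits an even eigenfunction; of course $\mu_+\ge\mu_2$. The answer to the question is yes, in every dimension.

\begin{theorem}\label{thm:odd}
Let $d\ge1$ and let $\Omega\subset\mathbb R^d$ be a symmetric convex domain. Then every eigenfunction associated with $\mu_2(\Omega)$ is odd. Equivalently, $\mu_+(\Omega)>\mu_2(\Omega)$.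
\end{theorem}

The two formulations agree: if $\mu_+=\mu_2$, then $\mu_2$ has an even eigenfunction, which is not odd; if $\mu_+>\mu_2$, then the even part of a $\mu_2$-eigenfunction must be zero.

The ratio $\mu_+/\mu_2$ is invariant under dilations, and one may ask how close to $1$ it can be. For boxes it is at least $2$, and it equals $2$ for the cube $(-\frac\pi2,\frac\pi2)^d$, $d\ge2$, where $\mu_2=1$ and $\sin x_1\sin x_2$ is even with eigenvalue $2$. This suggests a gap independent of the dimension, but the truth is different. Let $j_{\nu,1}$ be the first positive zero of the Bessel function $J_\nu$.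

\begin{theorem}\label{thm:gap}
Let $d\ge 1$, let $\Omega\subset\mathbb R^d$ be a symmetric convex domain, and let $R=\max_{\overline\Omega}|x|$. Then
\begin{equation}\label{eq:gap}
\frac{\mu_+(\Omega)}{\mu_2(\Omega)}\ \ge\ 1+\frac{4}{d+4R\sqrt{\mu_2(\Omega)}}\ \ge\ 1+\frac{4}{d+4\,j_{d/2-1,1}}.
\end{equation}
For $d\ge2$ let $\Gamma_d$ be the infimum of $\mu_+(\Omega)/\mu_2(\Omega)$ over all symmetric convex domains $\Omega\subset\mathbb R^d$. Then
\begin{equation}\label{eq:Gamma}
1+\frac{4}{d+4j_{d/2-1,1}}\ \le\ \Gamma_d\ \le\ \min\Big\{2,\Big(\frac{j_{d/2,1}}{j_{d/2-1,1}}\Big)^2\Big\},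
\end{equation}
and hence
\begin{equation}\label{eq:asym}
\tfrac43\le\liminf_{d\to\infty}d(\Gamma_d-1)\le\limsup_{d\to\infty}d(\Gamma_d-1)\le4 .
\end{equation}
\end{theorem}

So there is a uniform gap in each dimension, its order $1/d$ is sharp, and there is no dimension-free gap. Without convexity the parity can be reversed.

\begin{proposition}\label{prop:nonconvex}
For every $d\ge2$ there are bounded Lipschitz domains $\Omega=-\Omega$ in $\mathbb R^d$, not convex, for which every eigenfunction associated with $\mu_2(\Omega)$ is even.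
\end{proposition}

Section~\ref{sec:interval} carries out the proof of Theorem~\ref{thm:odd} on an interval and isolates the two points that need work in higher dimensions; they are treated in Sections~\ref{sec:hessian} and~\ref{sec:fields}. Theorem~\ref{thm:gap} is proved in Sections~\ref{sec:lower} and~\ref{sec:cones}, and Proposition~\ref{prop:nonconvex} in Section~\ref{sec:nonconvex}.

\section{The argument on an interval}\label{sec:interval}

Let $\Omega=(-a,a)$, and let us ignore that the eigenfunctions are explicit. Let $f$ be an even eigenfunction with eigenvalue $\mu>0$, so $f''=-\mu f$ and $f'(\pm a)=0$. The derivative $g=f'$ is odd, hence of mean zero, hence admissible in \eqref{eq:mu2}. Its Rayleigh quotient is the same as that of $f$: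
\[
\int g'^2=\int f''^2=\mu^2\int f^2=\mu\int f'^2=\mu\int g^2 .
\]
Suppose that $\mu=\mu_2$. Then $g$ is a minimizer in \eqref{eq:mu2}, so it is itself a Neumann eigenfunction, and $g'(\pm a)=0$. This is one boundary condition too many: $f(a)=-g'(a)/\mu=0$ and $f'(a)=0$, so $f=0$ by uniqueness for the ordinary differential equation.

The last step is special to $d=1$. Here is a substitute that uses only integration by parts. The dilated functions $f_t(x)=f(tx)$ satisfy $-f_t''=t^2\mu f_t$. Differentiating at $t=1$, we find that $w=xf'$ satisfies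
\[
-w''=\mu w+2\mu f .
\]
Multiply by $f$ and integrate. Since $f'(\pm a)=0$ and $w'=f'+xg'$,
\[
-2\mu\int f^2=\int(w''f-wf'')=\big[w'f-wf'\big]_{-a}^{a}=\big[xf\,g'\big]_{-a}^{a}.
\]
If $g'(\pm a)=0$, this again forces $f=0$. Moreover, $g''=-\mu g$ gives $[\varphi g']_{-a}^a=\int g'\varphi'-\mu\int g\varphi$ for every $\varphi\in H^1$, so the identity can be written with no boundary term:
\begin{equation}\label{eq:1d}
\int g'\,(xf)'-\mu\int g\,(xf)=-2\mu\int f^2 .
\end{equation}
In words: the weak eigenvalue equation for $g$ fails when it is tested with $xf$, and it fails by a definite amount. For $a=\frac\pi2$, $f=\cos2x$, $\mu=4$, we have $\int f^2=\frac\pi2$ and $[xfg']=[-4xf^2]=-4\pi$, as predicted.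

In dimension $d$ the derivative $g$ is replaced by the $d$ odd functions $\partial_if$, and two points need work. First, the equation controls $\int(\Delta f)^2$, while the energy of the functions $\partial_if$ is $\int|D^2f|^2=\sum_{i,l}\int(\partial_i\partial_lf)^2$. The two differ by a boundary term, and convexity gives this term the right sign. Second, the resulting inequality need not be strict: on $(-\frac\pi2,\frac\pi2)^2$ the function $f=\sin x_1\sin x_2$ has $|D^2f|^2=2\sin^2x_1\sin^2x_2+2\cos^2x_1\cos^2x_2$ and $(\Delta f)^2=4\sin^2x_1\sin^2x_2$, and both integrate to $\pi^2$. Strictness has to come from the analog of \eqref{eq:1d}.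

\section{The Hessian estimate on convex domains}\label{sec:hessian}

The following lemma is classical; cf.\ \cite[\S\S3.1--3.2]{Grisvard}. It is the only place where convexity enters the proof of Theorem~\ref{thm:odd}, and the constant $1$ in it is essential, so we give the proof.

\begin{lemma}\label{lem:hessian}
Let $\Omega\subset\mathbb R^d$ be a bounded convex domain, let $h\in L^2(\Omega)$, and let $u\in H^1(\Omega)$ satisfy
\begin{equation}\label{eq:neumann}
\int\nabla u\cdot\nabla v+uv=\int hv\qquad\text{for all }v\in H^1(\Omega).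
\end{equation}
Then $u\in H^2(\Omega)$ and $\int|D^2u|^2\le\int(\Delta u)^2$.
\end{lemma}

\begin{proof}
Problem \eqref{eq:neumann} has exactly one solution, by the Riesz representation theorem in $H^1(\Omega)$. The choice $v=u$ gives the energy estimate $\|u\|_{H^1}\le\|h\|$, and the choice $v\in C_c^\infty(\Omega)$ gives $\Delta u=u-h$, so $\|\Delta u\|\le2\|h\|$. For $d=1$ the lemma follows, since $D^2u=\Delta u$. Let $d\ge2$.

\emph{Smooth boundary, smooth datum.} Let $\partial\Omega$ be of class $C^\infty$ and $h\in C_c^\infty(\Omega)$. By elliptic regularity, $u\in C^\infty(\overline\Omega)$ and $\partial_nu=0$ on $\partial\Omega$. In the divergence of the field $\Delta u\,\nabla u-D^2u\,\nabla u$ the two terms $\pm\nabla\Delta u\cdot\nabla u$ cancel, and what remains is $(\Delta u)^2-|D^2u|^2$. Hence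
\[
\int(\Delta u)^2-|D^2u|^2=\int_{\partial\Omega}\big(\Delta u\,\partial_nu-n\cdot D^2u\,\nabla u\big)=-\int_{\partial\Omega}n\cdot D^2u\,\nabla u .
\]
Fix $p\in\partial\Omega$. The vector $\tau=\nabla u(p)$ is tangent to $\partial\Omega$; let $\gamma$ be a smooth curve in $\partial\Omega$ with $\gamma(0)=p$ and $\gamma'(0)=\tau$. Differentiating $n(\gamma(t))\cdot\nabla u(\gamma(t))=0$ at $t=0$ gives
\[
-n\cdot D^2u\,\nabla u=(n\circ\gamma)'(0)\cdot\tau\qquad\text{at }p .
\]
Since $\Omega$ lies on one side of each tangent hyperplane, $n(q)\cdot(q-p)\ge0$ and $n(p)\cdot(p-q)\ge0$ for $q\in\partial\Omega$, so $(n(q)-n(p))\cdot(q-p)\ge0$. Put $q=\gamma(t)$, divide by $t^2$ and let $t\to0$: this gives $(n\circ\gamma)'(0)\cdot\tau\ge0$. The boundary integrand is nonnegative, and the inequality follows.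

\emph{Smooth boundary, $h\in L^2$.} Let $h_k\in C_c^\infty(\Omega)$ converge to $h$ in $L^2$, with solutions $u_k$. The difference $u_k-u_l$ is the solution with datum $h_k-h_l$, so $\|D^2(u_k-u_l)\|\le2\|h_k-h_l\|$ and $\|u_k-u_l\|_{H^1}\le\|h_k-h_l\|$. Thus $(u_k)$ converges in $H^2$. The limit is $u$ because $\|u_k-u\|_{H^1}\le\|h_k-h\|$, and the inequality passes to the limit.

\emph{Exhaustion of a general $\Omega$.} We need convex domains $\Omega_k\subset\Omega$ with $C^\infty$ boundary such that each compact subset of $\Omega$ lies in $\Omega_k$ for all large $k$. Translate so that $B(0,r)\subset\Omega$. Let $K=\overline\Omega$ and let $\sigma_K(\theta)=\max_{x\in K}x\cdot\theta\ge r$, $|\theta|=1$, be its support function. Recall that inclusion of convex bodies is equivalent to the inequality between their support functions, and that the Hausdorff distance is the uniform distance of the support functions. Convex bodies with $C^\infty$ boundary are dense in the Hausdorff metric \cite[Theorem~3.4.1]{Schneider}. For $k\ge3$ choose such a body $K_k$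 within distance $r/k$ of $(1-\frac1k)K$. Then
\[
(1-\tfrac2k)\sigma_K\le(1-\tfrac1k)\sigma_K-\tfrac rk\le\sigma_{K_k}\le(1-\tfrac1k)\sigma_K+\tfrac rk\le\sigma_K ,
\]
so $(1-\frac2k)K\subset K_k\subset K$. The interior of $K$ is $\Omega$, so the interior $\Omega_k$ of $K_k$ satisfies $(1-\frac2k)\Omega\subset\Omega_k\subset\Omega$. The open sets $(1-\frac2k)\Omega$ increase and cover $\Omega$, which gives the required property.

\emph{Passage to the limit.} Let $u_k\in H^2(\Omega_k)$ solve the problem in $\Omega_k$ with datum $h|_{\Omega_k}$. By the previous steps, $\|u_k\|_{H^1(\Omega_k)}\le\|h\|$ and $\|D^2u_k\|_{L^2(\Omega_k)}\le2\|h\|$, with no dependence on $\Omega_k$. Extend $u_k$, $\nabla u_k$, $D^2u_k$ by zero to $\Omega$. Along a subsequence the three extensions converge weakly in $L^2(\Omega)$. A function in $C_c^\infty(\Omega)$ is supported in $\Omega_k$ for large $k$, so integration by parts against it passes to the limit, and the limits are $u_*$, $\nabla u_*$, $D^2u_*$ for some $u_*\in H^2(\Omega)$. For $v\in H^1(\Omega)$ let $k\to\infty$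 in $\int_{\Omega_k}\nabla u_k\cdot\nabla v+u_kv=\int_{\Omega_k}hv$. The left side converges by weak convergence and the right side by dominated convergence, so $u_*$ satisfies \eqref{eq:neumann} and $u_*=u$.

Weak convergence bounds $\int|D^2u|^2$ from above, but the other side of the inequality needs strong convergence. We have
\[
\int_{\Omega_k}|\nabla u_k|^2+u_k^2=\int_{\Omega_k}hu_k\ \longrightarrow\ \int hu=\int|\nabla u|^2+u^2 .
\]
The extended pairs $(u_k,\nabla u_k)$ thus converge weakly in $L^2(\Omega)^{1+d}$ with convergence of norms, hence strongly. Therefore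
\[
\int|D^2u|^2\le\liminf_k\int_{\Omega_k}|D^2u_k|^2\le\lim_k\int_{\Omega_k}(u_k-h)^2=\int(u-h)^2=\int(\Delta u)^2 .\qedhere
\]
\end{proof}

\section{Two vector fields and the proof of Theorem~\ref{thm:odd}}\label{sec:fields}

For $\lambda\in\mathbb R$ and vector fields $X,Y\in H^1(\Omega)^d$ put
\[
Q_\lambda(X,Y)=\sum_{i=1}^d\Big(\int\nabla X_i\cdot\nabla Y_i-\lambda\int X_iY_i\Big).
\]
By \eqref{eq:mu2}, $Q_{\mu_2}(X,X)\ge0$ whenever all components of $X$ have mean zero. A symmetric bilinear form with $Q(X+tY,X+tY)\ge0$ for all real $t$ satisfies the Cauchy--Schwarz inequality, because this quadratic polynomial in $t$ has nonpositive discriminant (if $Q(Y,Y)=0$, it is affine and nonnegative, so $Q(X,Y)=0$). Hence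
\begin{equation}\label{eq:CS}
Q_{\mu_2}(X,Y)^2\le Q_{\mu_2}(X,X)\,Q_{\mu_2}(Y,Y)\qquad\text{if }\int X=\int Y=0 .
\end{equation}
Section~\ref{sec:interval} tells us which fields to use: $\nabla f$, with components $\partial_if$, and $fx$, with components $x_if$. The next lemma computes $Q_\mu$ on them; it does not use symmetry.

\begin{lemma}\label{lem:three}
Let $\Omega\subset\mathbb R^d$ be a bounded convex domain and let $f$ be an eigenfunction with eigenvalue $\mu$ and $\int f^2=1$. Then $\nabla f$ and $fx$ belong to $H^1(\Omega)^d$, and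
\[
Q_\mu(\nabla f,\nabla f)\le0,\qquad Q_\mu(\nabla f,fx)=-2\mu,\qquad Q_\mu(fx,fx)=d .
\]
\end{lemma}

\begin{proof}
The function $f$ satisfies \eqref{eq:neumann} with $h=(1+\mu)f$, so Lemma~\ref{lem:hessian} gives $f\in H^2(\Omega)$. Hence $g_i=\partial_if\in H^1(\Omega)$ and $\Delta f=-\mu f$ almost everywhere. Multiplication by a polynomial preserves $H^1(\Omega)$, because $\Omega$ is bounded. Testing \eqref{eq:weak} with $f$ gives $\int|\nabla f|^2=\mu$, and therefore
\[
Q_\mu(\nabla f,\nabla f)=\int|D^2f|^2-\mu\int|\nabla f|^2\le\int(\Delta f)^2-\mu^2=0 .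
\]

Let $w=x\cdot\nabla f=\sum_ix_ig_i\in H^1(\Omega)$. Its gradient is $\nabla w=\nabla f+\sum_ix_i\nabla g_i$, so testing \eqref{eq:weak} with $w$ gives
\[
\sum_i\int x_i\nabla g_i\cdot\nabla f=\mu\int fw-\mu .
\]
With $e_i$ the coordinate vectors, $\nabla(x_if)=fe_i+x_i\nabla f$, and $\sum_i\nabla g_i\cdot e_i=\Delta f$. Hence
\[
Q_\mu(\nabla f,fx)=\int f\Delta f+\sum_i\int x_i\nabla g_i\cdot\nabla f-\mu\int fw=-\mu-\mu .
\]

Finally, testing \eqref{eq:weak} with $|x|^2f$, whose gradient is $2fx+|x|^2\nabla f$, gives $2\int fw+\int|x|^2|\nabla f|^2=\mu\int|x|^2f^2$. Since $\sum_i|fe_i+x_i\nabla f|^2=df^2+2fw+|x|^2|\nabla f|^2$, we obtain $Q_\mu(fx,fx)=d$.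
\end{proof}

The middle identity is \eqref{eq:1d} in dimension $d$. Its proof involves no boundary values, which matters because $\partial\Omega$ is only Lipschitz and $D^2f$ is only in $L^2$.

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
Suppose that $\mu_2$ has an even eigenfunction $f$, with $\int f^2=1$. The components of $\nabla f$ and of $fx$ are odd functions on $\Omega=-\Omega$, so they have mean zero. Then $Q_{\mu_2}(\nabla f,\nabla f)\ge0$, and Lemma~\ref{lem:three} with $\mu=\mu_2$ gives $Q_{\mu_2}(\nabla f,\nabla f)=0$. Now \eqref{eq:CS} and Lemma~\ref{lem:three} give $(2\mu_2)^2\le0\cdot d$, which contradicts $\mu_2>0$. Hence $\mu_+>\mu_2$.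
\end{proof}

\begin{remark}\label{rem:symmetry}
Symmetry was used only to make the two fields have mean zero, and for $fx$ it can be avoided. Let $f$ be a normalized $\mu_2$-eigenfunction on any bounded convex domain, and suppose $\int\nabla f=0$. If $c$ is the mean of $fx$, then $Q_{\mu_2}(\nabla f,c)=-\mu_2\,c\cdot\int\nabla f=0$, and \eqref{eq:CS} applied to $\nabla f$ and $fx-c$ gives the same contradiction. So $\int\nabla f\ne0$. On the other hand, all $d$ derivatives are needed, and this is why the symmetry is $x\mapsto-x$. For the reflection $x_2\mapsto-x_2$ only $\partial_2f$ becomes odd, and the statement fails: on a rectangle with $a_1>a_2$ the $\mu_2$-eigenfunction $\sin(\pi x_1/2a_1)$ is invariant under this reflection.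
\end{remark}

\section{The lower bound for the gap}\label{sec:lower}

\subsection*{The first inequality in \eqref{eq:gap}}
The identities of Lemma~\ref{lem:three} concern $Q_\mu$, while positivity holds for $Q_{\mu_2}$. The difference between the two forms is proportional to $\mu-\mu_2$, and it has to be large enough to absorb the contradiction found above.

Let $f$ be an even eigenfunction with eigenvalue $\mu=\mu_+$ and $\int f^2=1$. Put $m=\mu_2$, $\delta=\mu-m\ge0$, and
\[
W=\langle\nabla f,fx\rangle,\qquad M=\|fx\|^2=\int|x|^2f^2\le R^2,\qquad s=\sqrt{\mu M}.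
\]
Since $\|\nabla f\|^2=\mu$, we have $|W|\le s$. From $Q_m=Q_\mu+\delta\langle\cdot,\cdot\rangle$ and Lemma~\ref{lem:three},
\[
Q_m(\nabla f,\nabla f)\le\delta\mu,\qquad Q_m(\nabla f,fx)=\delta W-2\mu,\qquad Q_m(fx,fx)=d+\delta M .
\]
Both fields are odd, so \eqref{eq:CS} gives $(2\mu-\delta W)^2\le\delta\mu(d+\delta M)$. Divide by $\mu^2$ and set $\rho=\delta/\mu\in[0,1)$:
\[
(2-\rho W)^2\le\rho d+\rho^2s^2 .
\]
If $\rho s\le2$, then $0\le2-\rho s\le2-\rho W$, so $(2-\rho s)^2\le\rho d+\rho^2s^2$; the terms $\rho^2s^2$ cancel and $4\le\rho(d+4s)$. If $\rho s>2$, then $\rho(d+4s)>8$. In both cases $\rho(d+4s)\ge4$.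

To express this through $m$, let $q=\sqrt{\mu/m}\ge1$ and $a=R\sqrt m$. Then $\rho=1-q^{-2}$ and $s\le R\sqrt\mu=aq$, so $(1-q^{-2})(d+4aq)\ge4$. Since $q^2(d+4a)\ge d+4aq$,
\[
\frac{\mu_+}{\mu_2}-1=q^2-1\ge\frac{4q^2}{d+4aq}\ge\frac{4}{d+4a}.
\]
This is the first inequality in \eqref{eq:gap}. The second one requires an upper bound for $R\sqrt{\mu_2}$ that depends only on $d$.

\subsection*{Radial functions}
From now on $\nu=\frac d2-1$, so that $d-1=2\nu+1$. Recall that
\[
J_\nu(z)=\sum_{l\ge0}\frac{(-1)^l(z/2)^{\nu+2l}}{l!\,\Gamma(\nu+l+1)} .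
\]
Thus $z^{-\nu}J_\nu(z)$ is an even entire function, positive at $0$, and termwise differentiation gives $(z^{-\nu}J_\nu)'=-z^{-\nu}J_{\nu+1}$ and $(z^{\nu+1}J_{\nu+1})'=z^{\nu+1}J_\nu$. For $\kappa>0$ let $F_\kappa(r)=r^{-\nu}J_\nu(\kappa r)$, a smooth even function of $r$. The two identities give
\begin{equation}\label{eq:bessel}
F_\kappa'(r)=-\kappa r^{-\nu}J_{\nu+1}(\kappa r),\qquad (r^{d-1}F_\kappa')'=-\kappa^2r^{d-1}F_\kappa .
\end{equation}
The second equation says that $F_\kappa(|x|)$ solves $-\Delta u=\kappa^2u$ in $\mathbb R^d$. Multiplying it by $F_\kappa$ and integrating, and using $F_\kappa'(0)=0$, we get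
\begin{equation}\label{eq:radialenergy}
\int_0^b(F_\kappa'^2-\kappa^2F_\kappa^2)\,r^{d-1}\,dr=b^{d-1}F_\kappa(b)F_\kappa'(b)\qquad(b>0).
\end{equation}
If $\kappa\le j_{\nu,1}$, then $F_\kappa>0$ on $[0,1)$, so $r^{d-1}F_\kappa'$ decreases from $0$ and $F_\kappa'\le0$ on $[0,1]$. For $\kappa=j_{\nu,1}$ we also have $F_\kappa(1)=0$: the function $F_\kappa(|x|)$ is the positive Dirichlet eigenfunction of the unit ball.

\subsection*{The second inequality in \eqref{eq:gap}}

\begin{lemma}\label{lem:radius}
Let $\Omega\subset\mathbb R^d$ be a symmetric convex domain and $R=\max_{\overline\Omega}|x|$. Then $R\sqrt{\mu_2(\Omega)}\le j_{\nu,1}$.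
\end{lemma}

\begin{proof}
Since $\mu_2(t\Omega)=t^{-2}\mu_2(\Omega)$, we may assume $R=1$. We need a function of mean zero with Rayleigh quotient at most $j_{\nu,1}^2$, and we build it from two bumps of opposite sign placed as far apart as possible. Let $p\in\overline\Omega$ with $|p|=1$, let $\kappa=j_{\nu,1}$ and $F=F_\kappa$, and define $u(x)=F(|x-p|)$ for $|x-p|<1$ and $u(x)=0$ otherwise. This is a Lipschitz function because $F(1)=0$.

The point is that cutting the bump by $\Omega$ does not increase its Rayleigh quotient. If $y\in\Omega$, then the open segment from $p$ to $y$ lies in $\Omega$, because $\Omega$ is convex and $p\in\overline\Omega$. So for each unit vector $\theta$ the set $\{r>0:p+r\theta\in\Omega\}$ is empty or an interval $(0,\ell(\theta))$. Let $S$ be the set of $\theta$ of the second kind and $b(\theta)=\min\{\ell(\theta),1\}$. In polar coordinates around $p$, \eqref{eq:radialenergy} gives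
\[
\int_\Omega|\nabla u|^2-\kappa^2u^2=\int_S\,b^{d-1}F(b)F'(b)\,d\theta\le0 ,
\]
because $F\ge0$ and $F'\le0$ on $[0,1]$.

Let $v(x)=u(x)-u(-x)$, an odd function, hence of mean zero. Its two terms vanish outside the open balls $B(p,1)$ and $B(-p,1)$, which are disjoint since their centers are at distance $2$. Using $\Omega=-\Omega$, we get $\int v^2=2\int u^2$ and $\int|\nabla v|^2=2\int|\nabla u|^2$. Also $\int u^2>0$, since $u>0$ near $p\in\overline\Omega$. By \eqref{eq:mu2}, $\mu_2\le\kappa^2$.
\end{proof}

This completes the proof of \eqref{eq:gap} and of the lower bound in \eqref{eq:Gamma}. The functions $J_{-1/2}(z)$ and $J_{1/2}(z)$ are multiples of $z^{-1/2}\cos z$ and $z^{-1/2}\sin z$, so $j_{-1/2,1}=\frac\pi2$ and $j_{1/2,1}=\pi$. For $d=1$, Lemma~\ref{lem:radius} is then an equality, as $\mu_2=(\pi/2a)^2$ and $R=a$. For $d=3$, \eqref{eq:gap} reads $\mu_+/\mu_2\ge1+4/(3+4\pi)$.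

\section{Thin double cones}\label{sec:cones}

Let $d\ge2$. The cube of Section~\ref{sec:intro} gives $\Gamma_d\le2$. To find domains with a smaller ratio, we look where \eqref{eq:gap} is weakest, that is, where Lemma~\ref{lem:radius} is nearly sharp. Its proof loses nothing when $b(\theta)=1$ for all $\theta\in S$, so each half of the domain should look like a sector of the unit ball centered at $\pm p$. Write $x=(x_1,x')\in\mathbb R\times\mathbb R^{d-1}$ and, for $0<\varepsilon\le1$, let
\[
C_\varepsilon=\{x:\ |x_1|+|x'|/\varepsilon<1\}.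
\]
This is the unit ball of a norm, hence a symmetric convex domain. It has $R=1$, since $|x|\le|x_1|+|x'|\le|x_1|+|x'|/\varepsilon$ and $(\pm1,0)\in\overline{C_\varepsilon}$. The cross-section at $x_1$ is a ball of radius $\varepsilon(1-|x_1|)$ in $\mathbb R^{d-1}$. With $\omega$ the volume of the unit ball of $\mathbb R^{d-1}$,
\begin{equation}\label{eq:slice}
\int_{C_\varepsilon}\Phi(1-|x_1|)\,dx=2\omega\varepsilon^{d-1}\int_0^1\Phi(r)\,r^{d-1}\,dr .
\end{equation}
For small $\varepsilon$, functions of low energy depend almost only on $x_1$, and in the variable $r=1-|x_1|$ the weight is that of radial functions on the unit ball of $\mathbb R^d$. An odd function vanishes at $x_1=0$, which is the Dirichlet condition at $r=1$; by \eqref{eq:bessel} it corresponds to $\kappa=j_{\nu,1}$. An even function satisfies the Neumann condition at $r=1$, which corresponds to $\kappa=j_{\nu+1,1}$. We need an upper bound for $\mu_+$ and a lower bound for $\mu_2$.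

\subsection*{The even eigenvalue}
On any bounded Lipschitz domain with $\Omega=-\Omega$, the number $\mu_+$ is the minimum of the Rayleigh quotient over nonzero even functions of mean zero. Indeed, a minimizer $f$ exists by compactness, the minimum is at least $\mu_2>0$, and $f$ satisfies \eqref{eq:weak} for even $\varphi$ of mean zero. For constant $\varphi$ both sides of \eqref{eq:weak} vanish, and for odd $\varphi$ both integrands are odd; so $f$ is an eigenfunction. Conversely, an even eigenfunction with positive eigenvalue has mean zero (take $\varphi=1$) and is a competitor.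

Let $\kappa=j_{\nu+1,1}$ and $F=F_\kappa$, so that $F'(1)=0$ by \eqref{eq:bessel}. The function $\varphi(x)=F(1-|x_1|)$ is even and Lipschitz, with $|\nabla\varphi|=|F'(1-|x_1|)|$. Integrating the second equation in \eqref{eq:bessel} over $(0,1)$ gives $\int_0^1Fr^{d-1}\,dr=0$, so $\varphi$ has mean zero by \eqref{eq:slice}. By \eqref{eq:radialenergy} with $b=1$ and \eqref{eq:slice}, its Rayleigh quotient is $\kappa^2$. Hence
\begin{equation}\label{eq:evencone}
\mu_+(C_\varepsilon)\le j_{\nu+1,1}^2\qquad(0<\varepsilon\le1).
\end{equation}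

\subsection*{The second eigenvalue}
The one-dimensional limit problem is the following inequality, which is the Dirichlet Poincar\'e inequality of the unit ball for radial functions. No condition is imposed at $r=0$, the tip of the cone.

\begin{lemma}\label{lem:weighted}
Let $G$ be a continuous function on $(0,1]$ with $G\in H^1(t,1)$ for every $t\in(0,1)$ and $G(1)=0$. Then
\[
\int_0^1G'^2r^{d-1}\,dr\ \ge\ j_{\nu,1}^2\int_0^1G^2r^{d-1}\,dr .
\]
\end{lemma}

\begin{proof}
Let $0<\kappa<j_{\nu,1}$. Then $F_\kappa>0$ on $[0,1]$, so $\beta=F_\kappa'/F_\kappa$ is smooth and nonpositive there, and \eqref{eq:bessel} gives $(r^{d-1}\beta)'=-r^{d-1}(\kappa^2+\beta^2)$. Expanding both terms on the right, we obtain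
\[
(G'^2-\kappa^2G^2)\,r^{d-1}=(G'-\beta G)^2r^{d-1}+(r^{d-1}\beta G^2)' .
\]
Integrate over $(t,1)$ and use $G(1)=0$:
\[
\int_t^1(G'^2-\kappa^2G^2)\,r^{d-1}\,dr\ge-t^{d-1}\beta(t)G(t)^2\ge0 .
\]
Let $t\to0$ and then $\kappa\to j_{\nu,1}$.
\end{proof}

\begin{lemma}\label{lem:oddcone}
We have $\lim_{\varepsilon\to0}\mu_2(C_\varepsilon)=j_{\nu,1}^2$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:radius} gives $\mu_2(C_\varepsilon)\le j_{\nu,1}^2$. Let $L=\liminf_{\varepsilon\to0}\mu_2(C_\varepsilon)$, and take a sequence $\varepsilon\to0$ along which $\mu_2(C_\varepsilon)\to L$. Let $\psi_\varepsilon$ be a $\mu_2$-eigenfunction on $C_\varepsilon$; it is odd by Theorem~\ref{thm:odd}. To work on a fixed domain, put $u_\varepsilon(x_1,z)=c_\varepsilon\psi_\varepsilon(x_1,\varepsilon z)$ for $(x_1,z)\in C_1$, with $c_\varepsilon$ chosen so that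
\[
\int_{C_1}u_\varepsilon^2=1,\qquad\text{and then}\qquad\int_{C_1}|\partial_1u_\varepsilon|^2+\varepsilon^{-2}|\nabla_zu_\varepsilon|^2=\mu_2(C_\varepsilon)\le j_{\nu,1}^2 .
\]
The sequence is bounded in $H^1(C_1)$, so a subsequence converges weakly in $H^1(C_1)$ and strongly in $L^2(C_1)$ to some $u$. The limit is odd and has $\int_{C_1}u^2=1$. By weak lower semicontinuity, $\int_{C_1}|\partial_1u|^2\le L$, and $\nabla_zu=0$ because $\int_{C_1}|\nabla_zu_\varepsilon|^2\le\varepsilon^2j_{\nu,1}^2$.

It follows that $u$ depends only on $x_1$. Indeed, a mollification of $u$ at scale $\eta$ has vanishing $z$-gradient on the convex set $\{x\in C_1:\operatorname{dist}(x,\partial C_1)>\eta\}$, whose cross-sections are convex, so it is a function of $x_1$; this property passes to the $L^2_{\mathrm{loc}}$ limit. Write $u=\phi(x_1)$. Testing with products $\alpha(x_1)\zeta(z)$ supported in $C_1$ shows that $\partial_1u=\phi'(x_1)$. The cross-sections have measure bounded below on compact subsets of $(-1,1)$, so $\phi\in H^1_{\mathrm{loc}}(-1,1)$. Thus $\phi$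 is continuous and odd, and $\phi(0)=0$; this is where the parity given by Theorem~\ref{thm:odd} is used. The function $G(r)=\phi(1-r)$ satisfies the hypotheses of Lemma~\ref{lem:weighted}. Since $\phi^2$ and $\phi'^2$ are even, \eqref{eq:slice} gives
\[
L\ge\int_{C_1}|\partial_1u|^2=2\omega\int_0^1G'^2r^{d-1}\,dr\ge j_{\nu,1}^2\,2\omega\int_0^1G^2r^{d-1}\,dr=j_{\nu,1}^2 .\qedhere
\]
\end{proof}

\subsection*{End of the proof of Theorem~\ref{thm:gap}}
By \eqref{eq:evencone}, $\Gamma_d\le j_{\nu+1,1}^2/\mu_2(C_\varepsilon)$, and Lemma~\ref{lem:oddcone} gives $\Gamma_d\le(j_{\nu+1,1}/j_{\nu,1})^2$. As $\nu+1=\frac d2$, this proves \eqref{eq:Gamma}.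

For \eqref{eq:asym} we use the classical expansion $j_{\nu,1}=\nu+\alpha\nu^{1/3}+O(\nu^{-1/3})$ as $\nu\to\infty$, where $\alpha$ is a constant \cite[10.21.40]{DLMF}. It gives $j_{\nu,1}/d\to\frac12$, so
\[
d\cdot\frac{4}{d+4j_{\nu,1}}=\frac{4}{1+4j_{\nu,1}/d}\to\frac43 .
\]
It also gives $j_{\nu+1,1}-j_{\nu,1}=1+\alpha\big((\nu+1)^{1/3}-\nu^{1/3}\big)+O(\nu^{-1/3})\to1$, so
\[
d\Big(\frac{j_{\nu+1,1}^2}{j_{\nu,1}^2}-1\Big)=(j_{\nu+1,1}-j_{\nu,1})\cdot\frac{j_{\nu+1,1}+j_{\nu,1}}{j_{\nu,1}}\cdot\frac{d}{j_{\nu,1}}\to1\cdot2\cdot2=4 .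
\]
Together with \eqref{eq:Gamma} this proves \eqref{eq:asym}. \qed

\section{A nonconvex domain with even eigenfunctions}\label{sec:nonconvex}

If a domain consists of two large pieces joined by a thin tube, then a function that is constant on each piece has small energy, so $\mu_2$ is small. To make such a function even, each piece must be mapped to itself by $x\mapsto-x$. We take a ball and a spherical shell around it. Odd functions have mean zero on each piece separately, so they gain nothing from the thin tube.

\begin{proof}[Proof of Proposition~\ref{prop:nonconvex}]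
Let $B=\{|x|<1\}$, $A=\{2<|x|<3\}$ and, for $0<\varepsilon\le\frac12$,
\[
T_\varepsilon=\{|x'|<\varepsilon,\ |x_1|<\tfrac52\},\qquad D_\varepsilon=B\cup A\cup T_\varepsilon .
\]
Then $D_\varepsilon=-D_\varepsilon$, and $\overline{T_\varepsilon}\subset\{|x|<3\}$ because $\frac{25}4+\frac14<9$. The sets $B$, $T_\varepsilon$ and $A$ are connected (for $A$ this uses $d\ge2$), and $T_\varepsilon$ meets the other two, so $D_\varepsilon$ is connected. The boundary is smooth except where the cylinder $|x'|=\varepsilon$ meets the spheres $|x|=1$ and $|x|=2$. Near such a point, $D_\varepsilon$ is the union of two smooth domains, with outward unit normals $n_1=(0,x'/\varepsilon)$ and $n_2=\pm x/|x|$. These are not parallel, because $x_1\neq0$, so $e=n_1+n_2$ satisfies $e\cdot n_1>0$ and $e\cdot n_2>0$. Both domains are then locally subgraphs of smooth functions in the direction $e$, and their union is the subgraph of the maximum, a Lipschitz function.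

\emph{Odd functions.} Let $u\in H^1(D_\varepsilon)$ be odd. It has mean zero on $B$ and on $A$, so \eqref{eq:mu2} on these two fixed domains gives $\int_{B\cup A}u^2\le C_0\int_{B\cup A}|\nabla u|^2$ with $C_0=\max\{1/\mu_2(B),1/\mu_2(A)\}$. It remains to control $u$ on $E=D_\varepsilon\setminus(B\cup A)\subset T_\varepsilon$, uniformly in $\varepsilon$; we do this along lines parallel to the axis, starting from $A$. A point of $E$ has $x_1^2=|x|^2-|x'|^2\ge\frac34$, so $E$ lies in the two cylinders $\{|x'|<\varepsilon,\ \frac12<\pm x_1<\frac52\}\subset D_\varepsilon$. Their parts with $2<\pm x_1<\frac52$ lie in $A$. For $v\in H^1(\frac12,\frac52)$ and points $s,t$ of this interval of length $2$, we have $v(s)^2\le2v(t)^2+4\int_{1/2}^{5/2}v'^2$. Averaging over $t\in(2,\frac52)$ and integrating over $s$ gives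
\[
\int_{1/2}^{5/2}v^2\le8\int_2^{5/2}v^2+8\int_{1/2}^{5/2}v'^2 .
\]
Apply this to $v=u(\pm\,\cdot\,,x')$, which is in $H^1(\frac12,\frac52)$ for almost every $x'$, and integrate over $|x'|<\varepsilon$. The result is $\int_Eu^2\le8\int_Au^2+8\int_{D_\varepsilon}|\nabla u|^2$. Altogether
\[
\int_{D_\varepsilon}u^2\le(9C_0+8)\int_{D_\varepsilon}|\nabla u|^2 ,
\]
so every eigenvalue with an odd eigenfunction is at least $1/(9C_0+8)$, for all $\varepsilon$.

\emph{An even test function.} Let $\eta(x)=\min\{1,\max\{0,|x|-1\}\}$ and let $c$ be its mean over $D_\varepsilon$. We have $|\nabla\eta|=1$ on $\{1<|x|<2\}$ and $\nabla\eta=0$ almost everywhere else, so $\int_{D_\varepsilon}|\nabla\eta|^2\le|T_\varepsilon|=5\omega\varepsilon^{d-1}$, with $\omega$ as in \eqref{eq:slice}. Since $\eta=0$ on $B$, $\eta=1$ on $A$ and $|A|=(3^d-2^d)|B|\ge|B|$,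
\[
\int_{D_\varepsilon}(\eta-c)^2\ge c^2|B|+(1-c)^2|A|\ge\tfrac12|B| .
\]
By \eqref{eq:mu2}, $\mu_2(D_\varepsilon)\le10\omega\varepsilon^{d-1}/|B|$, which is less than $1/(9C_0+8)$ for small $\varepsilon$. For such $\varepsilon$, the odd part of a $\mu_2$-eigenfunction cannot be an eigenfunction, so it is zero.
\end{proof}

The proof of Theorem~\ref{thm:odd} uses convexity only through Lemma~\ref{lem:hessian}. Hence, on $D_\varepsilon$ with $\varepsilon$ small, a $\mu_2$-eigenfunction $f$ cannot satisfy both $f\in H^2$ and $\int|D^2f|^2\le\int(\Delta f)^2$. For $d=1$ there is no such example, since a bounded domain in $\mathbb R$ is an interval.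

\begin{thebibliography}{9}

\bibitem{DLMF}
DLMF, 10.21.40.

\bibitem{Grisvard}
Grisvard, \emph{Elliptic Problems in Nonsmooth Domains}.

\bibitem{Kennedy}
J.~B.~Kennedy, \emph{A toy Neumann analogue of the nodal line conjecture}, arXiv:1706.10037 (2017).

\bibitem{Schneider}
Schneider, \emph{Convex Bodies: The Brunn--Minkowski Theory}.

\end{thebibliography}
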